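\title{Infratype does not control Gaussian type linearly}

\begin{abstract}
For $1<p<2$, the Gaussian type $p$ constant $T_p(X)$ and the infratype $p$ constant $I_p(X)$ of a Banach space satisfy Talagrand's inequality $T_p(X)\le C(p)I_p(X)^2$. We show that the square cannot be replaced by the first power: there are finite-dimensional spaces with $T_p(X)/I_p(X)$ arbitrarily large, and for every large $t$ there is one with $I_p(X)\le t$ and $T_p(X)\ge c_p\,t(\log t)^{1/(2q+3)}$, where $q=p/(p-1)$. The spaces are built from many scales of vectors, arranged so that slightly biased signs on one scale cancel the contribution of all coarser scales, while independent symmetric coefficients cancel nothing. As a complement, we prove that the linear bound does hold on a single scale: $\mathbb{E}\|\sum_{i\le n} g_ix_i\|\le C(p)I_p(X)n^{1/p}$ whenever $\|x_i\|\le1$.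
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a real Banach space, let $p\ge1$, and let $g_1,g_2,\dots$ be independent standard Gaussian random variables. The space $X$ has \emph{Gaussian type $p$} if there is a constant $C>0$ such that for all $n$ and all $x_1,\dots,x_n\in X$
\[
\mathbb{E}\Big\|\sum_{i=1}^n g_ix_i\Big\|\le C\Big(\sum_{i=1}^n\|x_i\|^p\Big)^{1/p},
\]
and it has \emph{infratype $p$} if there is a constant $C>0$ such that for all $n$ and all $x_1,\dots,x_n\in X$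
\[
\min_{\eta_i=\pm1}\Big\|\sum_{i=1}^n \eta_ix_i\Big\|\le C\Big(\sum_{i=1}^n\|x_i\|^p\Big)^{1/p}.
\]
The best constants are denoted by $T_p(X)$ and $I_p(X)$. Both measure how much cancellation there is in a signed sum: $T_p$ for typical coefficients, $I_p$ for the best choice of signs. One comparison is immediate. The vector $(g_i)$ has the law of $(\eta_i|g_i|)$, where the $\eta_i$ are independent uniform signs independent of the $|g_i|$, so Jensen's inequality in the variables $|g_i|$ gives $\mathbb{E}\|\sum g_ix_i\|\ge\sqrt{2/\pi}\,\mathbb{E}\|\sum\eta_ix_i\|$. An average is at least a minimum, hence $I_p(X)\le\sqrt{\pi/2}\,T_p(X)$. In the other direction, a theorem of M.~Talagrand states that for $1<p<2$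
\[
T_p(X)\le C(p)\,I_p(X)^2
\]
for every Banach space $X$, with $C(p)$ depending only on $p$. The problem, which we take from Mendelson and Vershynin \cite{MV}, is whether the square can be removed:

\begin{quote}
\emph{Fix $1<p<2$. Is there a constant $C'(p)$, depending only on $p$, such that $T_p(X)\le C'(p)\,I_p(X)$ for every Banach space $X$ of infratype $p$?}
\end{quote}

From now on $1<p<2$ and $q=p/(p-1)>2$. The simplest cases suggest a positive answer. A single nonzero vector shows $I_p(X)\ge1$ for $X\ne\{0\}$. In a Hilbert space $\mathbb{E}\|\sum g_ix_i\|\le(\sum\|x_i\|^2)^{1/2}\le(\sum\|x_i\|^p)^{1/p}$, so both constants are of order $1$. In $\ell_1^n$ the unit vectors give $I_p\ge n/n^{1/p}=n^{1/q}$, while $\|\cdot\|_1\le n^{1/q}\|\cdot\|_p$ and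
\[
\mathbb{E}\Big\|\sum_k g_kx_k\Big\|_p^p\le\sum_i\Big(\sum_k x_{ki}^2\Big)^{p/2}\le\sum_k\|x_k\|_p^p\le\sum_k\|x_k\|_1^p
\]
give $T_p\le n^{1/q}$. It is easy to find one family for which the minimum over signs is far below the average (take $n$ copies of one vector), but $I_p(X)$ is a supremum over all families in $X$, and a space that is bad for random signs tends to contain some family that is bad for all signs. Theorem~\ref{thm:single} below confirms this for vectors of equal norm. Nevertheless the answer is negative.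

\begin{theorem}\label{thm:main}
Let $1<p<2$ and $q=p/(p-1)$.
\begin{itemize}
\item[(a)] There is an absolute constant $c>0$ such that for every integer $R\ge2$ there is a finite-dimensional space $X$ with $T_p(X)\ge cR\,I_p(X)$. Hence there is no constant $C'(p)$ with $T_p(X)\le C'(p)I_p(X)$ for all $X$ of infratype $p$.
\item[(b)] There are $c_p>0$ and $t_p$ such that for each $t\ge t_p$ there is a finite-dimensional space $X$ with $I_p(X)\le t$ and $T_p(X)\ge c_p\,t\,(\log t)^{1/(2q+3)}$.
\end{itemize}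
\end{theorem}

\begin{theorem}\label{thm:single}
Let $1<p<2$, $q=p/(p-1)$, and let $X$ have infratype $p$. If $\|x_i\|\le1$ for $i\le n$, then
\[
\mathbb{E}\Big\|\sum_{i\le n}g_ix_i\Big\|\le C(p)\,I_p(X)\,n^{1/p}.
\]
Consequently, for arbitrary $x_1,\dots,x_n\in X$,
\[
\mathbb{E}\Big\|\sum_{i\le n}g_ix_i\Big\|\le C(p)\,I_p(X)\,(1+\log n)^{1/q}\Big(\sum_{i\le n}\|x_i\|^p\Big)^{1/p}.
\]
\end{theorem}

Theorem~\ref{thm:single} is not used in the proof of Theorem~\ref{thm:main}, but it tells us what a counterexample must look like. Suppose the norms $\|x_i\|$ take only $K$ values $a_1,\dots,a_K$, with multiplicities $n_1,\dots,n_K$. The first inequality, applied to each group, and H\"older's inequality give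
\[
\mathbb{E}\Big\|\sum g_ix_i\Big\|\le C(p)I_p(X)\sum_{l\le K}a_ln_l^{1/p}\le C(p)I_p(X)K^{1/q}\Big(\sum\|x_i\|^p\Big)^{1/p}.
\]
So a family that witnesses the ratio $R$ has at least $(R/C(p))^q$ different norms. Our construction uses $\lceil R^q\rceil$ scales.

We do not determine the growth of $\sup\{T_p(X):I_p(X)\le t\}$; in particular, we do not decide whether the exponent $2$ in Talagrand's inequality is optimal.

Section~\ref{sec:tools} recalls the tools, and Section~\ref{sec:idea} shows the mechanism on two scales. The space is defined and $T_p$ is bounded below in Section~\ref{sec:space}; the random ingredient of the definition is analyzed in Section~\ref{sec:random}. The main work is the upper bound for $I_p$ in Section~\ref{sec:upper}. Section~\ref{sec:end} completes the proof of Theorem~\ref{thm:main}, and Section~\ref{sec:single} proves Theorem~\ref{thm:single}.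

\section{Notation and standard facts}\label{sec:tools}

We write $|\cdot|$ for the Euclidean norm, $\|a\|_u=(\sum|a_i|^u)^{1/u}$, and $\log$ for the natural logarithm. For a linear map $W$ between Euclidean spaces with singular values $s_1,s_2,\dots$, the operator, Hilbert--Schmidt and trace norms are $\|W\|=\max s_i$, $\|W\|_{HS}=(\sum s_i^2)^{1/2}$ and $\|W\|_{S_1}=\sum s_i$. A random variable $Y$ is \emph{$\sigma$-subgaussian} if $\mathbb{E}e^{\lambda Y}\le e^{\lambda^2\sigma^2/2}$ for all real $\lambda$. The letter $g$ denotes a standard Gaussian vector of the appropriate dimension.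

\begin{itemize}
\item[(T1)] \emph{Gaussian concentration.} If $f$ is $\sigma$-Lipschitz on $\mathbb{R}^N$, then $f(g)-\mathbb{E}f(g)$ is $\sigma$-subgaussian and $\mathbb{P}(f(g)>\mathbb{E}f(g)+u)\le e^{-u^2/(2\sigma^2)}$ for $u\ge0$. In particular $\mathbb{P}(|g_1|>u)\le2e^{-u^2/2}$.
\item[(T2)] \emph{Hoeffding's lemma.} If $-1\le Y\le1$, then $Y-\mathbb{E}Y$ is $1$-subgaussian.
\item[(T3)] \emph{Subgaussian maxima.} If $Y_1,\dots,Y_m$ are $\sigma$-subgaussian, then $\mathbb{E}\max_iY_i\le\sigma\sqrt{2\log m}$.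
\item[(T4)] \emph{Hanson--Wright inequality for Gaussians.} There is an absolute constant $c_0>0$ such that for every square matrix $W$ and $t>0$,
\[
\mathbb{P}\big(|\langle Wg,g\rangle-\operatorname{tr}W|>t\big)\le2\exp\big(-c_0\min(t^2/\|W\|_{HS}^2,\ t/\|W\|)\big).
\]
\item[(T5)] \emph{Chevet--Gordon inequality.} For a matrix $G$ with independent standard Gaussian entries and bounded sets $S,T$,
\[
\mathbb{E}\sup_{x\in S,\,y\in T}\langle Gx,y\rangle\le\sup_{x\in S}|x|\ \mathbb{E}\sup_{y\in T}\langle g,y\rangle+\sup_{y\in T}|y|\ \mathbb{E}\sup_{x\in S}\langle g,x\rangle .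
\]
\item[(T6)] \emph{Nets.} In a normed space of dimension $m$, the ball of radius $r_0$ about $0$ has a $\delta$-net that lies in the ball, contains $0$, and has at most $(1+2r_0/\delta)^m$ points: take a maximal $\delta$-separated subset containing $0$ and compare volumes.
\item[(T7)] \emph{Operators.} For $Y:\mathcal{H}\to\mathcal{H}'$ we have $\|Y\|_{S_1}=\sup|\operatorname{tr}WY|$ over $W:\mathcal{H}'\to\mathcal{H}$ with $\|W\|\le1$ (trace duality), and $\|Y\Pi\|_{HS}\le\|Y\|_{HS}$ if $\|\Pi\|\le1$. The operator norm of a symmetric matrix is at most its largest row sum of absolute values (Schur's test), and $\|V^{\otimes d}\|=\|V\|^d$.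
\end{itemize}
Finally, if $\xi_k$ are orthogonal random variables with $\mathbb{E}\xi_k^2\le1$, then for all reals $x_k$
\begin{equation}\label{eq:orth}
\mathbb{E}\Big|\sum_k\xi_kx_k\Big|\le\Big(\mathbb{E}\Big|\sum_k\xi_kx_k\Big|^2\Big)^{1/2}\le\|x\|_2\le\|x\|_p ,
\end{equation}
the last step because $p\le2$.

\section{The mechanism: biased signs on a higher level}\label{sec:idea}

\subsection*{Two levels}
Let $n\ge1$ and $\delta\ge1/n$. On $\{-1,1\}^{n+1}$, with coordinates $\omega_0,\dots,\omega_n$, consider the functions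
\[
f_0(\omega)=\omega_0,\qquad f_j(\omega)=\frac{\omega_j}n+\delta\,\omega_0\quad(1\le j\le n)
\]
with the supremum norm. Think of $f_0$ as level one and of $f_1,\dots,f_n$ as level two: each function of level two has a main term in its own coordinate and a \emph{correction} that depends only on the lower level.

Random coefficients do not notice the correction. At the point $\omega_j=\operatorname{sgn}g_j$ the function $\sum_{j=0}^ng_jf_j$ takes the value
\[
|g_0|+\frac1n\sum_{j\ge1}|g_j|+\delta\operatorname{sgn}(g_0)\sum_{j\ge1}g_j ,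
\]
and the last term has mean zero because $g_0$ is independent of $g_1,\dots,g_n$. So $\mathbb{E}\|\sum g_jf_j\|_\infty\ge2\sqrt{2/\pi}$, and in the same way the average over uniform signs is at least $2$: each level contributes in full.

Chosen signs can use the correction. For signs $\eta_j$ with $\eta_0=1$,
\[
\Big\|\sum_{j=0}^n\eta_jf_j\Big\|_\infty=\Big|1+\delta\sum_{j\ge1}\eta_j\Big|+1 .
\]
The sum $\sum_{j\ge1}\eta_j$ takes the values $-n,-n+2,\dots,n$, and $-1/\delta\in[-n,0]$, so some choice brings it within $1$ of $-1/\delta$; then the norm is at most $1+\delta$. Level two has cancelled level one. The version of this choice that generalizes is random: let $\eta_1,\dots,\eta_n$ be independent signs with mean $\beta=-1/(n\delta)$. Then $1+\delta\sum_{j\ge1}\eta_j=\delta\sum_{j\ge1}(\eta_j-\beta)$ has $L_2$ norm at most $\delta\sqrt n$. In the window $1/n\ll\delta\ll n^{-1/2}$ both the bias and the fluctuation are small. If we normalize level two in $\ell_p$, writing $f_j=n^{-1/p}(n^{-1/q}\omega_j+\delta'\omega_0)$,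 the window becomes $n^{-1/q}\ll\delta'\ll n^{1/p-1/2}$. It contains every $\delta'>0$ that stays fixed as $n\to\infty$, precisely because $1<p<2$.

\subsection*{Many levels, and four difficulties}
With $K$ levels of rapidly growing sizes, random coefficients see all $K$ levels, while chosen signs should leave only one. To turn this into a bound on $I_p(X)$ we must find good signs for \emph{every} finite family in $X$, and this raises four difficulties.

\emph{General vectors.} We build into the norm a term that forces every vector of norm $c$ to be the sum of a vector of $\ell_1$-norm at most $c$ and a small vector in an auxiliary norm that behaves well under nearly orthogonal signs. So only families of absolutely convex combinations of basis vectors require thought.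

\emph{Which level steers?} A family may have no vectors on the top level. We use the highest level $l^*$ on which the family has a substantial amount of usable mass. The levels above $l^*$ then contribute little, the level $l^*$ contributes little because it is one of $K$, and the levels below $l^*$ are cancelled.

\emph{What is cancelled?} The function to be cancelled on a lower level $h$ is a linear form $\sum a_i\omega_i$ that depends on the family. So the corrections on level $l$ must be able to produce any vector $\psi$ of a Euclidean space. We use independent Gaussian vectors $G_i$, for which $\langle G_i,\psi\rangle G_i$ has expectation $\psi$: biases proportional to $\langle G_i,\psi\rangle$ produce $\psi$.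

\emph{Linear corrections are too large.} If level $h$ has $n_h$ coordinates, the natural correction $n_h^{-1}\langle G,\omega\rangle$ has supremum $n_h^{-1}\|G\|_1$, of mean $\sqrt{2/\pi}$. The proof needs to multiply the corrections by a large constant $\Lambda$ and still have them uniformly small. We therefore use random forms of degree $d$ in $\omega$. A union bound over the $2^{n_h}$ points gives such a form, suitably normalized, the supremum $2n_h^{(1-d)/2}$; the fluctuation of the signs, maximized over the same $2^{n_h}$ points, costs a further factor $\sqrt{n_h}$; and $n_h^{1-d/2}\to0$ exactly when $d\ge3$. A bounded linear form $U$ can still be cancelled by forms of degree at least $3$, because on a bounded interval the function $x$ is uniformly close to a polynomial $P(x)$ with no terms of degree below $3$.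

\section{The space and its Gaussian type}\label{sec:space}

\subsection{Constants}
Fix an integer $R\ge2$ and put
\[
K=\lceil R^q\rceil,\qquad\varepsilon=R^{-q},\qquad\varepsilon_0=\frac1{RK},\qquad A=100,\qquad M=\lceil A^2K^2R^2\rceil .
\]
Here $K$ is the number of levels, and $\varepsilon,\varepsilon_0$ are thresholds chosen so that $K^{-1/q}$, $\varepsilon^{1/q}$ and $K\varepsilon_0$ are all at most $1/R$. Let
\[
P(x)=x-x\Big(1-\frac{x^2}{A^2}\Big)^M=\sum_{d\in\mathcal{D}}\kappa_dx^d,\qquad\mathcal{D}=\{3,5,\dots,2M+1\}.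
\]
The function $y(1-y^2)^M$ on $[0,1]$ is maximal at $y=(2M+1)^{-1/2}$, where it is at most $(2M+1)^{-1/2}$. Hence
\begin{equation}\label{eq:poly}
|P(x)-x|\le A(2M+1)^{-1/2}\le\frac1{KR}\qquad(|x|\le A).
\end{equation}
Put $r=(K-1)M$, $C_q=(\mathbb{E}|g_1|^q)^{1/q}+2$, and
\[
B=\max\Big\{1,\ \max_{d\in\mathcal{D}}(d!)^{1/2}|\kappa_d|\,\varepsilon^{-3d/2}\Big\},\qquad\tau_0=R\,rBC_q\,\varepsilon^{-(p+1)/q},\qquad\Lambda=\frac{\tau_0}{\varepsilon\,\varepsilon_0^p},
\]
\[
\gamma=\frac1{2R^2B^2r^3},\qquad H_0=1+\Lambda r .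
\]
The number $B$ will bound the covariance of the vector to be cancelled, $\Lambda$ is the strength of the corrections, and $\gamma$ is the proportion of directions that we give up cancelling. Finally let $I_0\ge RH_0$ be arbitrary; it will be the order of $I_p(X)$.

\subsection{Levels, features and random directions}
Fix an integer $\nu\ge\max\{4q(2M+1),\,8p/(2-p)\}$. Let $J_1,\dots,J_K$ be disjoint finite sets, the \emph{levels}, with $|J_l|=n_l$ and $n_l=n_{l-1}^\nu$. Put $J=\bigcup_lJ_l$, $J_{<l}=\bigcup_{h<l}J_h$, and $\operatorname{lev}(j)=l$ for $j\in J_l$. All quantities introduced so far, except the sizes $n_l$, depend only on $p,R,I_0$, and we let $n_1\to\infty$. The symbol $o(1)$ denotes a quantity bounded by a function of $(p,R,I_0,n_1)$ that tends to $0$ as $n_1\to\infty$; in particular it is uniform in the levels and, in Section~\ref{sec:upper}, in the family of vectors. Put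
\[
D_l=n_{l-1}^{2M+1}\ \ (l\ge2),\qquad\theta_l=n_l^{-1/(2p)},\qquad L=\log|J| .
\]
Since $|J|\le Kn_1^{\nu^{K-1}}$ is polynomial in $n_1$, we have $L=O(\log n_1)$. The choice of $\nu$ gives $n_l\ge D_l^{4q}$ and $\theta_l^{1-p/2}=n_l^{-(2-p)/(4p)}\le n_{l-1}^{-2}$. As $q>2$, $\theta_l^{p-1}=n_l^{-1/(2q)}$ and $|J_{<l}|\le Kn_{l-1}$, we obtain for $l\ge2$
\begin{equation}\label{eq:sizes}
n_l\ge D_l^6,\qquad D_l^{1/2}\le n_l^{1/q},\qquad\theta_l^{p-1}\le D_l^{-2},\qquad|J_{<l}|\,\theta_l^{1-p/2}\le\frac K{n_1}.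
\end{equation}
For $j\in J_l$ let $\mu_j=1/(Kn_l)$ and $\rho_j=\mu_j^{1/q}$; we also write $\rho_l$ for this common value. Thus $\sum_j\mu_j=\sum_j\rho_j^q=1$, each level has $\mu$-mass $1/K$, and $\rho_l\le\rho_1=o(1)$.

Let $\Omega=\{-1,1\}^J$, and let $\omega^{(h)}\in\mathbb{R}^{J_h}$ be the restriction of $\omega\in\Omega$ to $J_h$. The letters $\alpha=(h,d)$ and $\alpha'=(h',d')$ denote pairs with $1\le h\le K-1$ and $d\in\mathcal{D}$; there are $r$ such pairs. Put
\[
\mathcal{H}_\alpha=(\mathbb{R}^{J_h})^{\otimes d},\qquad N_\alpha=\dim\mathcal{H}_\alpha=n_h^d,\qquad\Phi_\alpha(\omega)=n_h^{-d/2}\,(\omega^{(h)})^{\otimes d},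
\]
and $\mathcal{H}=\bigoplus_\alpha\mathcal{H}_\alpha$, $\Phi=\bigoplus_\alpha\Phi_\alpha$. Each $\Phi_\alpha(\omega)$ is a unit vector, so $|\Phi(\omega)|=\sqrt r$, and $\omega\mapsto\langle\varphi,\Phi_\alpha(\omega)\rangle$ is a form of degree $d$ in $\omega^{(h)}$. Always $N_\alpha\ge n_1^3$, and $N_\alpha\le D_l$ if $h<l$.

For $j\in J$ and $\alpha=(h,d)$ with $h<\operatorname{lev}(j)$ let $G_j^\alpha$ be independent standard Gaussian vectors in $\mathcal{H}_\alpha$. Let $u_j\in\mathcal{H}$ have components $u_j^\alpha=N_\alpha^{-1/2}G_j^\alpha$ if $h<\operatorname{lev}(j)$ and $u_j^\alpha=0$ otherwise. The correction attached to $j$ will be $\Lambda\langle u_j,\Phi(\omega)\rangle$; it depends only on the coordinates $\omega_i$ with $\operatorname{lev}(i)<\operatorname{lev}(j)$.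

For $i\in J_l$, pairs $\alpha,\alpha'$ with $h,h'<l$, and a linear map $W:\mathcal{H}_{\alpha'}\to\mathcal{H}_\alpha$, let
\[
\Delta_i(W)=\max\Big\{\big|\langle WG_i^{\alpha'},G_i^\alpha\rangle-\delta_{\alpha\alpha'}\operatorname{tr}W\big|,\ \max_{j\ne i,\ \operatorname{lev}(j)>h'}\big|\langle WG_j^{\alpha'},G_i^\alpha\rangle\big|\Big\},
\]
where $\delta_{\alpha\alpha'}\operatorname{tr}W$ means $\operatorname{tr}W$ if $\alpha=\alpha'$ and $0$ otherwise. Each expression in the maximum is the deviation of a quadratic form from its mean.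

\begin{lemma}\label{lem:random}
There is an absolute constant $C_1$ such that, with probability $1-o(1)$, all of the following hold.
\begin{itemize}
\item[(a)] $|G_j^\alpha|\le2N_\alpha^{1/2}$ for all $j,\alpha$.
\item[(b)] $|\langle u_j^\alpha,\Phi_\alpha(\omega)\rangle|\le2/n_h$ for all $j$, $\omega$ and $\alpha=(h,d)$.
\item[(c)] For $l\ge2$ and $\alpha=(h,d)$ with $h<l$,
\[
\sup_{|\varphi|\le1}\Big(\frac1{n_l}\sum_{i\in J_l}|\langle G_i^\alpha,\varphi\rangle|^q\Big)^{1/q}\le C_q .
\]
\item[(d)] For $l\ge2$, pairs $\alpha,\alpha'$ with $h,h'<l$, and every $W:\mathcal{H}_{\alpha'}\to\mathcal{H}_\alpha$ with $\|W\|\le1$,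
\[
\frac1{n_l}\sum_{i\in J_l}\Delta_i(W)\le C_1LN_{\alpha'}^{1/2}.
\]
\end{itemize}
\end{lemma}

Part (b) says that the corrections are uniformly small, (a) and (c) will bound the biases, and (d) will show that the biases produce the intended vector. The proof is in Section~\ref{sec:random}. \emph{From now on, except in that section, we fix a realization satisfying} (a)--(d). By (a), $|u_j|\le2\sqrt r$.

\subsection{The norm}
For $\zeta\in\mathbb{R}^J$ put $Q(\zeta)=\sum_j\zeta_ju_j\in\mathcal{H}$ and define a function on $\Omega$, linear in $\zeta$, by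
\[
f_\zeta(\omega)=\sum_j\rho_j\zeta_j\omega_j+\Lambda\langle Q(\zeta),\Phi(\omega)\rangle .
\]
Let
\[
\mathcal{E}(\zeta)=\max\{\|\zeta\|_p,\ r^{-1/2}|Q(\zeta)|\},\qquad\mathcal{N}(\zeta)=\min_{\zeta=\zeta'+\zeta''}\big(\|\zeta'\|_1+I_0\,\mathcal{E}(\zeta'')\big),
\]
and let $X$ be $\mathbb{R}^J$ with the norm
\[
\|\zeta\|_X=\max\{\mathcal{N}(\zeta),\ RI_0\|f_\zeta\|_\infty\}.
\]
The minimum is attained, since a continuous function that tends to infinity at infinity is minimized over a finite-dimensional space. Adding decompositions shows that $\mathcal{N}$ is subadditive, and $\mathcal{N}(\zeta)\ge\|\zeta\|_p$ because $I_0\ge1$; so $\mathcal{N}$ and $\|\cdot\|_X$ are norms. The term $\|f_\zeta\|_\infty$ carries the mechanism of Section~\ref{sec:idea}; the term $\mathcal{N}$ forces the structure of general vectors. The auxiliary norm $\mathcal{E}$ is a maximum of an $\ell_p$ norm and a Hilbertian seminorm, both well behaved under nearly orthogonal signs, and it dominates the supremum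 norm: by H\"older's inequality with $\sum\rho_j^q=1$ and by $|\Phi|=\sqrt r$,
\begin{equation}\label{eq:dom}
\|f_\zeta\|_\infty\le\|\zeta\|_p+\Lambda\sqrt r\,|Q(\zeta)|\le H_0\,\mathcal{E}(\zeta).
\end{equation}

\subsection{The lower bound}

\begin{proposition}\label{prop:lower}
For $n_1$ large, $T_p(X)\ge\sqrt{2/\pi}\,RI_0$.
\end{proposition}

\begin{proof}
Let $e_j$ be the unit vectors. By Lemma~\ref{lem:random}(b), $\|f_{e_j}\|_\infty\le\rho_1+2\Lambda r/n_1=o(1)$, so $RI_0\|f_{e_j}\|_\infty\le1$ for $n_1$ large. Also $1=\|e_j\|_p\le\mathcal{N}(e_j)\le\|e_j\|_1=1$. Hence $\|e_j\|_X=1$, and the vectors $x_j=\mu_j^{1/p}e_j$ satisfy $\sum\|x_j\|_X^p=1$. Let $\zeta=\sum g_jx_j$ and evaluate $f_\zeta$ at $\omega_j=\operatorname{sgn}g_j$. Since $\rho_j\mu_j^{1/p}=\mu_j$,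
\[
\mathbb{E}\|\zeta\|_X\ge RI_0\,\mathbb{E}\Big[\sum_j\mu_j|g_j|+\Lambda\sum_j\mu_j^{1/p}g_j\langle u_j,\Phi(\omega)\rangle\Big]=RI_0\sqrt{2/\pi}.
\]
Indeed, $\langle u_j,\Phi(\omega)\rangle$ depends only on the $g_i$ with $\operatorname{lev}(i)<\operatorname{lev}(j)$, so it is independent of $g_j$ and the second sum has mean zero.
\end{proof}

\section{The random directions: proof of Lemma~\ref{lem:random}}\label{sec:random}

The numbers of levels and of pairs $\alpha$ do not depend on $n_1$, so unions over $l,\alpha,\alpha'$ preserve probability $o(1)$.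

(a) The norm $|G_j^\alpha|$ is $1$-Lipschitz with mean at most $N_\alpha^{1/2}$, so $\mathbb{P}(|G_j^\alpha|>2N_\alpha^{1/2})\le e^{-N_\alpha/2}\le e^{-n_1^3/2}$ by (T1). There are at most $r|J|$ pairs $(j,\alpha)$, a number polynomial in $n_1$.

(b) Fix $\alpha=(h,d)$. The variable $N_\alpha^{1/2}\langle u_j^\alpha,\Phi_\alpha(\omega)\rangle$ is standard Gaussian or zero, and it depends on $\omega$ only through $\omega^{(h)}$. It exceeds $2n_h^{1/2}$ in absolute value with probability at most $2e^{-2n_h}$, and $|J|2^{n_h}\cdot2e^{-2n_h}\le2|J|e^{-n_1}=o(1)$. The resulting bound is $2n_h^{1/2}n_h^{-d/2}\le2/n_h$, since $d\ge3$.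

(c) Let $G$ be the $n_l\times N_\alpha$ matrix with rows $G_i^\alpha$, $i\in J_l$. By duality of $\ell_q$ and $\ell_p$,
\[
\sup_{|\varphi|\le1}\|G\varphi\|_q=\sup_{|\varphi|\le1,\ \|y\|_p\le1}\langle G\varphi,y\rangle .
\]
Since $|y|\le\|y\|_p$, (T5) bounds the mean of this supremum by $\mathbb{E}\|g\|_q+N_\alpha^{1/2}\le(n_l\mathbb{E}|g_1|^q)^{1/q}+n_l^{1/q}$, where we used $N_\alpha\le D_l$ and \eqref{eq:sizes}. The supremum is a $1$-Lipschitz function of the entries of $G$, because $|\langle G\varphi,y\rangle|\le\|G\|_{HS}|\varphi||y|$. By (T1) it exceeds its mean by more than $n_l^{1/q}$ with probability at most $e^{-n_l^{2/q}/2}=o(1)$. Divide by $n_l^{1/q}$.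

(d) Fix $l,\alpha,\alpha'$. There are two difficulties. The bound must hold for all $W$ in a ball of dimension up to $D_l^2$, so we need a failure probability much smaller than $e^{-D_l^2}$ for each $W$; we get it by tolerating a small proportion of exceptional indices. And the variables $\Delta_i(W)$ are not independent, since $j$ may lie in $J_l$; a coloring argument restores independence.

Let $C_2=8\max\{1,1/c_0\}$ with $c_0$ from (T4), and put $t=C_2LN_{\alpha'}^{1/2}$, $b=n_l/D_l^3\ge D_l^3$ and $m=\lceil b/6\rceil$. Fix $W$ with $\|W\|\le1$ and call $i\in J_l$ \emph{bad} for $W$ if $\Delta_i(W)>t$. We bound the probability that (a) holds and at least $b$ indices are bad. On this event one of the following two cases occurs. We take $n_1$ so large that $L\ge1$ and $N_{\alpha'}^{1/2}\ge L$, and we use that $J_l$ has at most $n_l^m\le e^{Lm}$ subsets of size $m$.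

\emph{Case 1: at least $b/2$ indices $i$ have $|\langle WG_i^{\alpha'},G_i^\alpha\rangle-\delta_{\alpha\alpha'}\operatorname{tr}W|>t$.} The events
\[
\big\{|\langle WG_i^{\alpha'},G_i^\alpha\rangle-\delta_{\alpha\alpha'}\operatorname{tr}W|>t,\ \ |G_i^{\alpha'}|\le2N_{\alpha'}^{1/2}\big\},\qquad i\in J_l,
\]
are independent, and at least $m$ of them occur. Each has probability at most $2e^{-8L^2}$. If $\alpha=\alpha'$, this follows from (T4) with $\|W\|_{HS}^2\le N_\alpha$, since $t^2/N_\alpha=C_2^2L^2$ and $t\ge C_2L^2$. If $\alpha\ne\alpha'$, condition on $G_i^{\alpha'}$: the form is then a centered Gaussian of variance $|WG_i^{\alpha'}|^2\le4N_{\alpha'}$, and the probability is at most $2e^{-t^2/(8N_{\alpha'})}=2e^{-C_2^2L^2/8}\le2e^{-8L^2}$. So Case~1 has probability at most $e^{Lm}(2e^{-8L^2})^m$.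

\emph{Case 2: there is a set $S\subset J_l$ of at least $b/2$ indices $i$, each with a partner $j(i)\ne i$ of level greater than $h'$ such that $|\langle WG_{j(i)}^{\alpha'},G_i^\alpha\rangle|>t$.} Consider the graph on $J$ with edges $\{i,j(i)\}$, $i\in S$. In a subgraph on $v$ vertices, charge each edge $\{i,j(i)\}$ to $i$; there are at most $v$ edges, so some vertex has degree at most $2$. Removing such vertices one at a time and coloring them in reverse order, we obtain a proper coloring with three colors. One color class meets $S$ in at least $b/6$ points, so there is $I\subset S$ with $|I|=m$ and $j(i)\notin I$ for all $i\in I$. For a fixed set $I$, conditionally on all the Gaussian vectors with index $j\notin I$, the events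
\[
\big\{\exists\,j\notin I:\ |\langle WG_j^{\alpha'},G_i^\alpha\rangle|>t,\ \ |WG_j^{\alpha'}|\le2N_{\alpha'}^{1/2}\big\},\qquad i\in I,
\]
are independent, since the $i$-th one depends only on $G_i^\alpha$. Each has probability at most $|J|\cdot2e^{-t^2/(8N_{\alpha'})}\le2e^{L-8L^2}\le2e^{-7L^2}$. So Case~2 has probability at most $e^{Lm}(2e^{-7L^2})^m$.

Since $L+\log2\le3L^2$, the two cases together have probability at most $2e^{-4L^2m}\le2e^{-\frac23L^2D_l^3}$.

The operator unit ball has dimension $N_\alpha N_{\alpha'}\le D_l^2$. By (T6) it has a $\frac1{5D_l}$-net of cardinality at most $(11D_l)^{D_l^2}\le e^{2LD_l^2}$ for $n_1$ large, because $D_l\le n_l^{1/6}\le e^{L/6}$. Since $2\exp(2LD_l^2-\frac23L^2D_l^3)=o(1)$, with probability $1-o(1)$ part (a) holds and every element of the net has fewer than $b$ bad indices. On this event let $\|W\|\le1$ and let $W'$ be a net element with $\|W-W'\|\le\frac1{5D_l}$. By (a) and $|\operatorname{tr}W|\le N_\alpha\|W\|$,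
\[
|\Delta_i(W)-\Delta_i(W')|\le\frac{4N_\alpha^{1/2}N_{\alpha'}^{1/2}+N_\alpha}{5D_l}\le1,\qquad\Delta_i(W)\le4D_l+D_l=5D_l .
\]
Therefore $\frac1{n_l}\sum_i\Delta_i(W)\le t+1+5D_lb/n_l=t+1+5D_l^{-2}\le t+2\le C_1LN_{\alpha'}^{1/2}$ with $C_1=C_2+2$. This proves Lemma~\ref{lem:random}.

\section{The infratype of the space}\label{sec:upper}

\begin{proposition}\label{prop:upper}
For $n_1$ large, depending only on $p,R,I_0$, we have $I_p(X)\le112\,I_0$.
\end{proposition}

Let $(z_k)$ be a finite family of nonzero vectors, $c_k=\|z_k\|_X$, normalized by $\sum c_k^p=1$; then $c_k\le1$ and $\sum c_k^2\le1$. Since $\mathcal{N}(z_k)\le c_k$, we can write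
\[
z_k=y_k+w_k,\qquad y_k=c_k\lambda_k,\qquad\sum_i|\lambda_{ki}|\le1,\qquad\mathcal{E}(w_k)\le c_k/I_0 .
\]
We construct random signs $\eta_k$ and show that with positive probability $\|\sum\eta_kz_k\|_X\le112I_0$. Write $\Sigma_y=\sum\eta_ky_k$ and $\Sigma_w=\sum\eta_kw_k$. The heart of the matter is to make $\|f_{\Sigma_y}\|_\infty$ of order $1/R$. The reader may keep in mind the family $z_j=\mu_j^{1/p}e_j$ of Proposition~\ref{prop:lower}, with $\lambda_j=e_j$ and $w_j=0$; we call it the \emph{model family}.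

\subsection{Loads and the steering level}
The \emph{load} of a coordinate $i\in J$ is $F_i=\sum_k|y_{ki}|^p=\sum_k(c_k|\lambda_{ki}|)^p$. By \eqref{eq:orth}, orthogonal coefficients $\xi_k$ give $\mathbb{E}\,\rho_i|\sum_k\xi_ky_{ki}|\le\rho_iF_i^{1/p}$, so $\rho_iF_i^{1/p}$ is the price of not cancelling coordinate $i$. We have $\sum_iF_i\le\sum_kc_k^p\|\lambda_k\|_1^p\le1$, and H\"older's inequality gives
\begin{equation}\label{eq:load}
\sum_{i\in J}\rho_iF_i^{1/p}\le1,\qquad\sum_{i\in J_l}\rho_iF_i^{1/p}\le K^{-1/q}\le\frac1R .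
\end{equation}
A vector $y_k$ can steer through the coordinate $i\in J_l$ if three conditions hold: $\lambda_{ki}$ is not small, so that $u_i$ is a substantial part of $Q(\lambda_k)$; $c_k$ is small, so that the bias, which will be proportional to $c_k^{p-1}$, is below $1$; and the load of $i$ is at most a constant times $1/n_l$, so that the averages in Lemma~\ref{lem:random}(c),(d) apply. Accordingly, call $i\in J_l$ \emph{overloaded} if $F_i>1/(\varepsilon n_l)$. For $i\in J_l$ not overloaded, split the sum defining $F_i$ as $F_i=F_i^<+F_i^{b}+F_i^*$, according to whether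
\[
|\lambda_{ki}|<\varepsilon;\qquad|\lambda_{ki}|\ge\varepsilon,\ c_k>\theta_l;\qquad|\lambda_{ki}|\ge\varepsilon,\ c_k\le\theta_l .
\]
Pairs $(k,i)$ of the third kind, with $i$ not overloaded, are called \emph{good}. Sums involving $F_i^<,F_i^b,F_i^*$ run over indices that are not overloaded. The mass that is not good is cheap.

\begin{lemma}\label{lem:loads}
$\displaystyle\sum_{i\ \mathrm{overloaded}}\rho_iF_i^{1/p}\le\frac1R$, $\quad\displaystyle\sum_i\rho_i(F_i^<)^{1/p}\le\frac1R$, $\quad\displaystyle\sum_i\rho_i(F_i^b)^{1/p}=o(1)$.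
\end{lemma}

\begin{proof}
If $i\in J_l$ is overloaded, then $\rho_iF_i^{1/p}=\rho_iF_i^{-1/q}F_i\le(Kn_l)^{-1/q}(\varepsilon n_l)^{1/q}F_i\le F_i/R$; sum over $i$. Next, by H\"older's inequality,
\[
\sum_i\rho_i(F_i^<)^{1/p}\le\Big(\sum_iF_i^<\Big)^{1/p}\le\Big(\varepsilon^{p-1}\sum_kc_k^p\sum_i|\lambda_{ki}|\Big)^{1/p}\le\varepsilon^{1/q}=\frac1R .
\]
Finally fix $l$. At most $\theta_l^{-p}=n_l^{1/2}$ indices $k$ have $c_k>\theta_l$, and each has at most $1/\varepsilon$ coordinates with $|\lambda_{ki}|\ge\varepsilon$. So at most $n_l^{1/2}/\varepsilon$ of the $F_i^b$, $i\in J_l$, are nonzero, and H\"older's inequality gives $\rho_l\sum_{i\in J_l}(F_i^b)^{1/p}\le\rho_l(n_l^{1/2}/\varepsilon)^{1/q}\le(\varepsilon n_1^{1/2})^{-1/q}$. Sum over the $K$ levels.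
\end{proof}

Let $o_l=\sum_{i\in J_l}\rho_i(F_i^*)^{1/p}$ be the good mass of level $l$, and define the \emph{steering level}
\[
l^*=\max\big(\{1\}\cup\{l\ge2:\ o_l\ge\varepsilon_0\}\big).
\]
For $i$ not overloaded, $F_i^{1/p}\le(F_i^<)^{1/p}+(F_i^b)^{1/p}+(F_i^*)^{1/p}$. We bound level $l^*$ by \eqref{eq:load}, the good masses of the higher levels by $K\varepsilon_0=1/R$ in total, and the rest by Lemma~\ref{lem:loads}:
\begin{equation}\label{eq:high}
\sum_{\operatorname{lev}(i)\ge l^*}\rho_iF_i^{1/p}\le\frac4R+o(1).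
\end{equation}

If $l^*=1$ there is nothing to cancel; put $\mathcal{C}=\emptyset$ and go to Section~\ref{sub:law}. Until then assume $l:=l^*\ge2$. Let $\mathcal{C}$ be the set of $k$ for which there is a good pair $(k,i)$ with $i\in J_l$. For $k\in\mathcal{C}$ fix one such $i=i(k)$ and let $\sigma_k=\operatorname{sgn}\lambda_{k,i(k)}$. Put
\[
\varpi_i=\sum_{k\in\mathcal{C},\ i(k)=i}c_k^p\quad(i\in J_l),\qquad\tau=\Lambda\sum_{k\in\mathcal{C}}c_k^p|\lambda_{k,i(k)}| .
\]
Then
\begin{equation}\label{eq:C}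
c_k\le\theta_l\ \ (k\in\mathcal{C}),\qquad\varpi_i\le\frac{\varepsilon^{-p-1}}{n_l}\ \ (i\in J_l),\qquad\tau\ge\tau_0 .
\end{equation}
The first bound is part of the definition of a good pair. If $\varpi_i\ne0$, then $i$ is not overloaded and $\varpi_i\le\varepsilon^{-p}F_i\le\varepsilon^{-p-1}/n_l$. For the third bound, $\varepsilon_0^p\le o_l^p\le\sum_{i\in J_l}F_i^*\le\sum_{k\in\mathcal{C}}c_k^p\|\lambda_k\|_p^p\le\sum_{k\in\mathcal{C}}c_k^p$, hence $\tau\ge\Lambda\varepsilon\varepsilon_0^p=\tau_0$. For the model family, $F_j=\mu_j$, all pairs $(j,j)$ are good, $o_l=1/K$ on every level, $l^*=K$, $\mathcal{C}=J_K$ and $\tau=\Lambda/K$.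

\subsection{The target}
Let $(\eta_k)_{k\notin\mathcal{C}}$ be independent uniform signs. For $h<l$ and $k\notin\mathcal{C}$ let $v_k^h\in\mathbb{R}^{J_h}$ have coordinates $v_{ki}^h=y_{ki}$ if $|\lambda_{ki}|\ge\varepsilon$ and $i$ is not overloaded, and $v_{ki}^h=0$ otherwise. The function to be cancelled on level $h$ is
\[
U_h=\sum_{k\notin\mathcal{C}}a_k^h,\qquad a_k^h(\omega)=\eta_k\rho_h\langle v_k^h,\omega^{(h)}\rangle .
\]
We must represent $U_h\approx P(U_h)$ through the features $\Phi_{(h,d)}$. The power $U_h^d$ is the sum of $a^h_{k_1}\cdots a^h_{k_d}$ over all $d$-tuples. We keep only tuples of distinct indices: this changes the function very little, and it makes the representing vector a sum of orthogonal terms whose energy is spread evenly over all directions of $\mathcal{H}_\alpha$. For $\alpha=(h,d)$, $h<l$, put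
\[
\Theta_\alpha=\kappa_d\,\rho_h^d\,n_h^{d/2}\sum_{k_1,\dots,k_d\notin\mathcal{C}\ \mathrm{distinct}}\eta_{k_1}\cdots\eta_{k_d}\ v_{k_1}^h\otimes\cdots\otimes v_{k_d}^h,\qquad\tilde\Theta_\alpha=N_\alpha^{1/2}\Theta_\alpha,
\]
and $\widehat U_h(\omega)=\sum_{d\in\mathcal{D}}\langle\Theta_{(h,d)},\Phi_{(h,d)}(\omega)\rangle$.

\begin{lemma}\label{lem:target}
\begin{itemize}
\item[(a)] $\mathbb{E}\sum_{h<l}\|U_h\|_\infty\le1$.
\item[(b)] $\mathbb{E}\langle\tilde\Theta_\alpha,\varphi\rangle^2\le B^2|\varphi|^2$ for $\varphi\in\mathcal{H}_\alpha$. Consequently $\mathbb{E}|Y\tilde\Theta_\alpha|^2\le B^2\|Y\|_{HS}^2$ for every nonrandom linear map $Y$ from $\mathcal{H}_\alpha$ to a Euclidean space.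
\item[(c)] If $\|U_h\|_\infty\le A$, then $\|U_h-\widehat U_h\|_\infty\le\frac1{KR}+o(1)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $\|U_h\|_\infty\le\rho_h\sum_{i\in J_h}|\sum_k\eta_kv_{ki}^h|$. Apply \eqref{eq:orth} and \eqref{eq:load}.

(b) Let $V$ be the matrix with rows $v_k^h$, $k\notin\mathcal{C}$, and let $b_{k_1\dots k_d}=\langle v_{k_1}^h\otimes\cdots\otimes v_{k_d}^h,\varphi\rangle$ be the coordinates of $V^{\otimes d}\varphi$. Group the tuples of distinct indices by the set $\{k_1,\dots,k_d\}$. Products of signs over different sets are orthogonal, and each set has $d!$ orderings, so by the Cauchy--Schwarz inequality and (T7)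
\[
\mathbb{E}\Big(\sum_{\mathrm{distinct}}\eta_{k_1}\cdots\eta_{k_d}b_{k_1\dots k_d}\Big)^2\le d!\sum b_{k_1\dots k_d}^2\le d!\,\|V\|^{2d}|\varphi|^2 .
\]
We have $\|v_k^h\|_1\le c_k$, and $c_k\le|v_{ki}^h|/\varepsilon$ whenever $v_{ki}^h\ne0$. Schur's test gives
\[
\|V\|^2=\|V^TV\|\le\max_i\sum_k|v_{ki}^h|\,\|v_k^h\|_1\le\frac1\varepsilon\max_i\sum_k|v_{ki}^h|^2\le\frac1\varepsilon\Big(\frac1{\varepsilon n_h}\Big)^{2/p},
\]
since the columns of overloaded indices vanish and $\sum_k|v_{ki}^h|^2\le F_i^{2/p}$. Here both truncations in the definition of $v_k^h$ are used. Now $\rho_h^2\le n_h^{-2/q}$, $\varepsilon^{-1-2/p}\le\varepsilon^{-3}$ and $d-\frac{2d}q-\frac{2d}p=-d$, so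
\[
\mathbb{E}\langle\Theta_\alpha,\varphi\rangle^2\le\kappa_d^2\,n_h^{-2d/q}\,n_h^d\,d!\,\varepsilon^{-3d}n_h^{-2d/p}|\varphi|^2\le\frac{B^2}{N_\alpha}|\varphi|^2 .
\]
For the consequence, apply this to $\varphi=Y^T\epsilon$ and sum over an orthonormal basis $(\epsilon)$ of the target space.

(c) Fix $\omega$, write $a_k=a_k^h(\omega)$ and $S_m=\sum_ka_k^m$, so that $S_1=U_h(\omega)$. The factors $n_h^{\pm d/2}$ cancel, and $\langle\Theta_{(h,d)},\Phi_{(h,d)}(\omega)\rangle=\kappa_d\sum_{\mathrm{distinct}}a_{k_1}\cdots a_{k_d}$. We use the identity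
\[
\sum_{\mathrm{distinct}}a_{k_1}\cdots a_{k_d}=\sum_\pi\operatorname{sgn}\pi\prod_{C\ \mathrm{cycle\ of}\ \pi}S_{|C|},
\]
the sum running over the permutations of $\{1,\dots,d\}$; for $d=3$ the right side is $S_1^3-3S_1S_2+2S_3$. To prove it, note that the product is the sum of $a_{k_1}\cdots a_{k_d}$ over tuples with $k_{\pi(s)}=k_s$ for all $s$. So a given tuple has coefficient $\sum\operatorname{sgn}\pi$ over the group of permutations that fix it, which is $1$ if the indices are distinct and $0$ if the group contains a transposition. Since $|a_k|\le\rho_hc_k\le1$, we have $|S_m|\le\sum a_k^2\le\rho_1^2\le1$ for $m\ge2$. The identity permutation contributes $U_h(\omega)^d$, and each other permutation has a cycle of length at least $2$ and contributes at most $A^d\rho_1^2$. Hence $|\widehat U_h-P(U_h)|\le\rho_1^2\sum_d|\kappa_d|\,d!\,A^d=o(1)$, and \eqref{eq:poly} concludes.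
\end{proof}

\subsection{The steering operator}
We look for biases $\beta_k$, $k\in\mathcal{C}$, such that $\Lambda Q(\sum_{\mathcal{C}}\beta_ky_k)$ has components close to $-\Theta_{\alpha'}$ for $h'<l$. Try $\beta_k=\sigma_kc_k^{p-1}\sum_\alpha\langle G_{i(k)}^\alpha,\psi^\alpha\rangle$, with vectors $\psi^\alpha\in\mathcal{H}_\alpha$, $h<l$, to be chosen. Since $\beta_ky_k=\beta_kc_k\lambda_k$, the $\alpha'$-component of $\Lambda Q(\sum_{\mathcal{C}}\beta_ky_k)$ is, for every $\alpha'$,
\begin{equation}\label{eq:steer}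
N_{\alpha'}^{-1/2}\sum_{\alpha:\,h<l}\mathcal{A}^{\alpha'\alpha}\psi^\alpha,\qquad\mathcal{A}^{\alpha'\alpha}\psi=\Lambda\sum_{k\in\mathcal{C}}\sigma_kc_k^p\,\langle G_{i(k)}^\alpha,\psi\rangle\sum_{j:\ \operatorname{lev}(j)>h'}\lambda_{kj}G_j^{\alpha'} .
\end{equation}
For the model family $\mathcal{A}^{\alpha'\alpha}\psi=\tau\,n_K^{-1}\sum_{i\in J_K}\langle G_i^\alpha,\psi\rangle G_i^{\alpha'}$, whose mean over the Gaussians is $\tau\delta_{\alpha\alpha'}\psi$. So for $h,h'<l$ we put $\mathcal{Y}^{\alpha'\alpha}=\mathcal{A}^{\alpha'\alpha}-\tau\delta_{\alpha\alpha'}\mathrm{Id}$ and hope that it is small.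

In operator norm it need not be, because the family $(z_k)$ is chosen after the Gaussian vectors. If $\lambda_k=e_{i(k)}$ and all $i(k)$ satisfy $|\langle G_{i(k)}^\alpha,\varphi\rangle|\le\frac12$ for some unit vector $\varphi$, then $\langle\mathcal{A}^{\alpha\alpha}\varphi,\varphi\rangle\le\tau/4$. But few directions can be spoiled in this way: the trace norm of $\mathcal{Y}^{\alpha\alpha}$ is of order $LN_\alpha^{1/2}$, against $\tau N_\alpha$ for $\tau\,\mathrm{Id}$.

\begin{lemma}\label{lem:proj}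
Let $a=C_1\varepsilon^{-p-1}$ and $\Upsilon_{\alpha'}=\Lambda aLN_{\alpha'}^{1/2}$. Then $\|\mathcal{Y}^{\alpha'\alpha}\|_{S_1}\le\Upsilon_{\alpha'}$ for $h,h'<l$. For each $\alpha$ with $h<l$ there is an orthogonal projection $\Pi_\alpha$ of $\mathcal{H}_\alpha$, not depending on the signs, such that
\[
\operatorname{rank}(\mathrm{Id}-\Pi_\alpha)\le r\gamma N_\alpha,\qquad\|\mathcal{Y}^{\alpha'\alpha}\Pi_\alpha\|_{HS}^2\le\frac{\Upsilon_{\alpha'}^2}{\gamma N_\alpha}\quad(h'<l).
\]
\end{lemma}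

\begin{proof}
Let $W:\mathcal{H}_{\alpha'}\to\mathcal{H}_\alpha$ with $\|W\|\le1$. The map $\psi\mapsto\langle x,\psi\rangle Wy$ has trace $\langle Wy,x\rangle$. The index $j=i(k)$ has level $l>h'$ and $\sigma_k\lambda_{k,i(k)}=|\lambda_{k,i(k)}|$, so by the definition of $\tau$
\begin{align*}
\operatorname{tr}W\mathcal{Y}^{\alpha'\alpha}=\Lambda\sum_{k\in\mathcal{C}}c_k^p\Big[&|\lambda_{k,i(k)}|\big(\langle WG_{i(k)}^{\alpha'},G_{i(k)}^\alpha\rangle-\delta_{\alpha\alpha'}\operatorname{tr}W\big)\\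
&+\sigma_k\sum_{j\ne i(k),\ \operatorname{lev}(j)>h'}\lambda_{kj}\langle WG_j^{\alpha'},G_{i(k)}^\alpha\rangle\Big].
\end{align*}
The bracket is at most $\|\lambda_k\|_1\Delta_{i(k)}(W)\le\Delta_{i(k)}(W)$ in absolute value. By \eqref{eq:C} and Lemma~\ref{lem:random}(d), $|\operatorname{tr}W\mathcal{Y}^{\alpha'\alpha}|\le\Lambda\sum_{i\in J_l}\varpi_i\Delta_i(W)\le\Upsilon_{\alpha'}$, and trace duality gives the first claim.

Fix $\alpha$. For each $\alpha'$ let $E_{\alpha'}\subset\mathcal{H}_\alpha$ be the span of the right singular vectors of $\mathcal{Y}^{\alpha'\alpha}$ with singular value above $s_{\alpha'}=\Upsilon_{\alpha'}/(\gamma N_\alpha)$, and let $\Pi'$ be the projection onto $E_{\alpha'}^\perp$. The singular values sum to at most $\Upsilon_{\alpha'}$, so $\dim E_{\alpha'}\le\gamma N_\alpha$, and $\|\mathcal{Y}^{\alpha'\alpha}\Pi'\|_{HS}^2$, the sum of the squares of the remaining ones, is at most $s_{\alpha'}\Upsilon_{\alpha'}$. Let $\Pi_\alpha$ be the projection onto $(\sum_{\alpha'}E_{\alpha'})^\perp$.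 There are at most $r$ pairs $\alpha'$, and $\mathcal{Y}^{\alpha'\alpha}\Pi_\alpha=\mathcal{Y}^{\alpha'\alpha}\Pi'\Pi_\alpha$; use (T7).
\end{proof}

\subsection{The biases}
We give up on the range of $\mathrm{Id}-\Pi_\alpha$, where $\tilde\Theta_\alpha$ has little energy by Lemma~\ref{lem:target}(b), and invert $\tau\,\mathrm{Id}$ on the rest. Let $t_0=10\sqrt r$, let $\mathcal{G}$ be the event that $|\tilde\Theta_\alpha|\le t_0BN_\alpha^{1/2}$ for all $\alpha$ with $h<l$, and put
\[
\psi^\alpha=-\tau^{-1}\Pi_\alpha\tilde\Theta_\alpha,\qquad\beta_k=\mathbf{1}_{\mathcal{G}}\ \sigma_kc_k^{p-1}\sum_{\alpha:\,h<l}\langle G_{i(k)}^\alpha,\psi^\alpha\rangle\quad(k\in\mathcal{C}).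
\]
These are functions of the signs $(\eta_k)_{k\notin\mathcal{C}}$. Besides producing the target, the biases must be harmless in every other respect: they also act on the main terms $\rho_i\omega_i$ and on the norm $\mathcal{E}$. Part (a) below says so, and it is the reason for the power $c_k^{p-1}$ and for the size of $\Lambda$.

\begin{lemma}\label{lem:bias}
\begin{itemize}
\item[(a)] For all reals $(x_k)_{k\in\mathcal{C}}$: $\big(\mathbb{E}|\sum_{\mathcal{C}}\beta_kx_k|^2\big)^{1/2}\le\frac1R\|x\|_p$.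
\item[(b)] $\mathbb{P}(\mathcal{G})\ge\frac{99}{100}$, $\ \max_k|\beta_k|=o(1)$, and $\sum_{\mathcal{C}}|\beta_k|c_k\le2rt_0BD_l/\tau_0$.
\item[(c)] There are random vectors $Z_{\alpha'}\in\mathcal{H}_{\alpha'}$, $h'<l$, with $\sum_{\alpha'}\mathbb{E}|Z_{\alpha'}|\le\frac1R+o(1)$, such that on $\mathcal{G}$ the $\alpha'$-component of $\Lambda Q(\sum_{\mathcal{C}}\beta_ky_k)$ is $-\Theta_{\alpha'}+Z_{\alpha'}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $\sum\beta_kx_k=\mathbf{1}_{\mathcal{G}}\sum_\alpha\langle\psi^\alpha,b^\alpha\rangle$ with the nonrandom vectors $b^\alpha=\sum_{\mathcal{C}}\sigma_kc_k^{p-1}x_kG_{i(k)}^\alpha$. For $|\varphi|\le1$, H\"older's inequality, $(p-1)q=p$, \eqref{eq:C} and Lemma~\ref{lem:random}(c) give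
\[
\langle b^\alpha,\varphi\rangle\le\|x\|_p\Big(\sum_{i\in J_l}\varpi_i|\langle G_i^\alpha,\varphi\rangle|^q\Big)^{1/q}\le\|x\|_p\,\varepsilon^{-(p+1)/q}C_q .
\]
By Lemma~\ref{lem:target}(b), $\langle\psi^\alpha,b^\alpha\rangle=-\tau^{-1}\langle\tilde\Theta_\alpha,\Pi_\alpha b^\alpha\rangle$ has $L_2$ norm at most $B|b^\alpha|/\tau_0$. Summing over at most $r$ pairs gives the constant $rBC_q\varepsilon^{-(p+1)/q}/\tau_0=1/R$.

(b) Lemma~\ref{lem:target}(b) with $Y=\mathrm{Id}$ gives $\mathbb{E}|\tilde\Theta_\alpha|^2\le B^2N_\alpha$, so $\mathbb{P}(\mathcal{G}^c)\le r/t_0^2=\frac1{100}$ by Markov's inequality. On $\mathcal{G}$, Lemma~\ref{lem:random}(a) and $N_\alpha\le D_l$ give $|\langle G_{i(k)}^\alpha,\psi^\alpha\rangle|\le2t_0BD_l/\tau_0$. Hence $|\beta_k|\le c_k^{p-1}\cdot2rt_0BD_l/\tau_0$ always. Multiplying by $c_k$ and summing gives the last claim, and $c_k^{p-1}\le\theta_l^{p-1}\le D_l^{-2}$ gives $|\beta_k|\le2rt_0B/(\tau_0D_l)=o(1)$.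

(c) On $\mathcal{G}$, by \eqref{eq:steer}, the component equals $N_{\alpha'}^{-1/2}[\tau\psi^{\alpha'}+\sum_\alpha\mathcal{Y}^{\alpha'\alpha}\psi^\alpha]=-\Theta_{\alpha'}+Z_{\alpha'}$, where
\[
Z_{\alpha'}=N_{\alpha'}^{-1/2}\Big[(\mathrm{Id}-\Pi_{\alpha'})\tilde\Theta_{\alpha'}-\tau^{-1}\sum_\alpha\mathcal{Y}^{\alpha'\alpha}\Pi_\alpha\tilde\Theta_\alpha\Big].
\]
The squared Hilbert--Schmidt norm of a projection is its rank. By $|x+y|^2\le2|x|^2+2|y|^2$, the Cauchy--Schwarz inequality for the sum over $\alpha$, and Lemmas~\ref{lem:target}(b) and~\ref{lem:proj},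
\[
\mathbb{E}|Z_{\alpha'}|^2\le2B^2r\gamma+\frac{2r}{N_{\alpha'}}\sum_\alpha\frac{B^2}{\tau_0^2}\cdot\frac{\Lambda^2a^2L^2N_{\alpha'}}{\gamma N_\alpha}\le2B^2r\gamma+\frac{2r^2B^2\Lambda^2a^2}{\tau_0^2\gamma}\cdot\frac{L^2}{n_1^3}=2B^2r\gamma+o(1).
\]
Hence $\sum_{\alpha'}\mathbb{E}|Z_{\alpha'}|\le(2B^2r^3\gamma)^{1/2}+o(1)=\frac1R+o(1)$.
\end{proof}

\subsection{The law of the signs and the norm $\mathcal{E}$}\label{sub:law}
Take $n_1$ so large that $|\beta_k|\le1$. Given the uniform signs $(\eta_k)_{k\notin\mathcal{C}}$, let $(\eta_k)_{k\in\mathcal{C}}$ be conditionally independent signs with conditional means $\beta_k$. Put $\xi_k=\eta_k$ for $k\notin\mathcal{C}$ and $\xi_k=\eta_k-\beta_k$ for $k\in\mathcal{C}$. (If $l^*=1$, all signs are independent and uniform, $\xi_k=\eta_k$, $\mathcal{G}$ is the whole probability space, and sums over $\mathcal{C}$ or over levels below $l^*$ are empty.) Conditioning on the signs outside $\mathcal{C}$ shows that the $\xi_k$ are orthogonal with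 $\mathbb{E}\xi_k^2\le1$. Applying (T2) first conditionally to $k\in\mathcal{C}$ and then to $k\notin\mathcal{C}$ shows that $\sum\xi_kx_k$ is $\|x\|_2$-subgaussian for fixed reals $x_k$. By \eqref{eq:orth} and Lemma~\ref{lem:bias}(a),
\begin{equation}\label{eq:khin}
\Big(\mathbb{E}\Big|\sum_k\eta_kx_k\Big|^2\Big)^{1/2}\le2\|x\|_p\qquad\text{for all reals }x_k .
\end{equation}
This scalar inequality controls both parts of $\mathcal{E}$. For vectors $\zeta_k\in\mathbb{R}^J$, applying it in each coordinate gives $\mathbb{E}\|\sum\eta_k\zeta_k\|_p^p\le2^p\sum_i\sum_k|\zeta_{ki}|^p=2^p\sum_k\|\zeta_k\|_p^p$. For $b_k\in\mathcal{H}$ with coordinates $b_{ks}$ in an orthonormal basis, \eqref{eq:khin} and the triangle inequality in $\ell_{2/p}$, applied to the vectors $(|b_{ks}|^p)_s$, give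
\[
\mathbb{E}\Big|\sum_k\eta_kb_k\Big|^2\le4\sum_s\Big(\sum_k|b_{ks}|^p\Big)^{2/p}\le4\Big(\sum_k|b_k|^p\Big)^{2/p}.
\]
Since $\|y_k\|_p\le c_k$, $|Q(y_k)|\le\|y_k\|_1\max_j|u_j|\le2\sqrt r\,c_k$ and $\mathcal{E}(w_k)\le c_k/I_0$, we obtain
\begin{equation}\label{eq:E}
\mathbb{E}\|\Sigma_y\|_p\le2,\quad\mathbb{E}\,r^{-1/2}|Q(\Sigma_y)|\le4,\quad\mathbb{E}\|\Sigma_w\|_p\le\frac2{I_0},\quad\mathbb{E}\,r^{-1/2}|Q(\Sigma_w)|\le\frac2{I_0}.
\end{equation}

\subsection{The supremum norm}
Write $\Sigma_y=\sum_k\xi_ky_k+\sum_{\mathcal{C}}\beta_ky_k$ and split $f_{\Sigma_y}=f^{(1)}+\dots+f^{(6)}$, where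
\begin{align*}
f^{(1)}&=\sum_{\operatorname{lev}(i)\ge l^*}\rho_i\omega_i\sum_k\xi_ky_{ki}, &
f^{(2)}&=\sum_{i\in J}\rho_i\omega_i\sum_{k\in\mathcal{C}}\beta_ky_{ki},\\
f^{(3)}&=\sum_{\operatorname{lev}(i)<l^*}\rho_i\omega_i\sum_{k\in\mathcal{C}}\xi_ky_{ki}, &
f^{(4)}&=\sum_{\operatorname{lev}(i)<l^*}\rho_i\omega_i\sum_{k\notin\mathcal{C}}\eta_ky_{ki},\\
f^{(5)}&=\Lambda\Big\langle Q\Big(\sum_k\xi_ky_k\Big),\Phi\Big\rangle, &
f^{(6)}&=\Lambda\Big\langle Q\Big(\sum_{k\in\mathcal{C}}\beta_ky_k\Big),\Phi\Big\rangle .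
\end{align*}
The terms $f^{(4)}$ and $f^{(6)}$ nearly cancel each other; the others are small.

\emph{High levels.} By \eqref{eq:orth} and \eqref{eq:high}, $\mathbb{E}\|f^{(1)}\|_\infty\le\sum_{\operatorname{lev}(i)\ge l^*}\rho_iF_i^{1/p}\le\frac4R+o(1)$.

\emph{Biases in the main terms.} By Lemma~\ref{lem:bias}(a) and \eqref{eq:load}, $\mathbb{E}\|f^{(2)}\|_\infty\le\frac1R\sum_i\rho_iF_i^{1/p}\le\frac1R$.

\emph{Steering vectors on low levels.} These terms could not be included in the target, which must be known before the signs in $\mathcal{C}$ are drawn. They are small because $p<2$: we have $\sum_{\mathcal{C}}y_{ki}^2\le\sum_{\mathcal{C}}c_k^2\le\theta_{l^*}^{2-p}$, so $\mathbb{E}\|f^{(3)}\|_\infty\le|J_{<l^*}|\theta_{l^*}^{1-p/2}=o(1)$ by \eqref{eq:sizes}.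

\emph{Other vectors on low levels.} The difference $f^{(4)}-\sum_{h<l^*}U_h$ consists of the terms with $i$ overloaded and the terms with $i$ not overloaded and $|\lambda_{ki}|<\varepsilon$. By \eqref{eq:orth} and Lemma~\ref{lem:loads}, its expected supremum norm is at most $\frac2R$.

\emph{Fluctuation of the corrections.} Write $f^{(5)}=\sum_\alpha\sum_k\xi_k\phi_k^\alpha$ with $\phi_k^\alpha(\omega)=\Lambda\sum_jy_{kj}\langle u_j^\alpha,\Phi_\alpha(\omega)\rangle$. This function depends only on $\omega^{(h)}$, and $|\phi_k^\alpha|\le2\Lambda c_k/n_h$ by Lemma~\ref{lem:random}(b). As $\sum c_k^2\le1$, the $2\cdot2^{n_h}$ variables $\pm\sum_k\xi_k\phi_k^\alpha(\omega)$ are $(2\Lambda/n_h)$-subgaussian, and (T3) gives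
\[
\mathbb{E}\|f^{(5)}\|_\infty\le\sum_{\alpha=(h,d)}\frac{2\Lambda}{n_h}\sqrt{2(n_h+1)\log2}=o(1).
\]

\emph{The steering term} (only for $l^*\ge2$). By Lemmas~\ref{lem:random}(b) and~\ref{lem:bias}(b), the components with $h'\ge l^*$ contribute to $f^{(6)}$ at most
\[
r\Lambda\cdot\frac2{n_{l^*}}\sum_{\mathcal{C}}|\beta_k|c_k\le\frac{4r^2\Lambda t_0B}{\tau_0}\cdot\frac{D_{l^*}}{n_{l^*}}=o(1),
\]
by \eqref{eq:sizes}. On $\mathcal{G}$, the components with $h'<l^*$ contribute $-\sum_{h<l^*}\widehat U_h+\sum_{\alpha'}\langle Z_{\alpha'},\Phi_{\alpha'}\rangle$ by Lemma~\ref{lem:bias}(c), and the last sum is at most $\sum|Z_{\alpha'}|$ in absolute value.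

Let
\[
\mathrm{Err}=\|f^{(1)}\|_\infty+\|f^{(2)}\|_\infty+\|f^{(3)}\|_\infty+\Big\|f^{(4)}-\sum_{h<l^*}U_h\Big\|_\infty+\|f^{(5)}\|_\infty+\sum_{\alpha'}|Z_{\alpha'}| .
\]
Then $\mathbb{E}\,\mathrm{Err}\le\frac{4+1+2+1}R+o(1)\le\frac9R$ for $n_1$ large. Let $\mathcal{G}'$ be the intersection of $\mathcal{G}$ with the event that $\|U_h\|_\infty\le A$ for all $h<l^*$. On $\mathcal{G}'$, Lemma~\ref{lem:target}(c) summed over fewer than $K$ levels gives
\begin{equation}\label{eq:sup}
\|f_{\Sigma_y}\|_\infty\le\sum_{h<l^*}\|U_h-\widehat U_h\|_\infty+o(1)+\mathrm{Err}\le\frac1R+o(1)+\mathrm{Err}.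
\end{equation}

\subsection{Proof of Proposition~\ref{prop:upper}}
By Lemmas~\ref{lem:bias}(b) and~\ref{lem:target}(a) and Markov's inequality with $A=100$, the event $\mathcal{G}'$ fails with probability at most $\frac2{100}$. By \eqref{eq:E} and Markov's inequality, each of
\[
\|\Sigma_y\|_p\le20,\quad r^{-1/2}|Q(\Sigma_y)|\le40,\quad\|\Sigma_w\|_p\le\frac{20}{I_0},\quad r^{-1/2}|Q(\Sigma_w)|\le\frac{20}{I_0},\quad\mathrm{Err}\le\frac{90}R
\]
fails with probability at most $\frac1{10}$. Since $\frac2{100}+\frac5{10}<1$, some choice of signs satisfies all six conditions. For it $\mathcal{E}(\Sigma_y)\le40$, $\mathcal{E}(\Sigma_w)\le20/I_0$, and $\|f_{\Sigma_y}\|_\infty\le92/R$ for $n_1$ large, by \eqref{eq:sup}. By \eqref{eq:dom} and the hypothesis $I_0\ge RH_0$, which is essential only here, $\|f_{\Sigma_w}\|_\infty\le20H_0/I_0\le20/R$. With $\Sigma=\Sigma_y+\Sigma_w=\sum\eta_kz_k$,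
\[
\mathcal{N}(\Sigma)\le I_0\,\mathcal{E}(\Sigma)\le40I_0+20\le60I_0,\qquad RI_0\|f_\Sigma\|_\infty\le RI_0\cdot\frac{112}R=112I_0 .
\]
Every requirement on $n_1$ depended only on $p,R,I_0$. By homogeneity, and since zero vectors play no role, $\min_\eta\|\sum\eta_kz_k\|_X\le112I_0(\sum\|z_k\|_X^p)^{1/p}$ for all finite families. \qed

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

(a) By Propositions~\ref{prop:lower} and~\ref{prop:upper}, for $n_1$ large $T_p(X)\ge\sqrt{2/\pi}\,RI_0\ge cR\,I_p(X)$ with $c=\sqrt{2/\pi}/112$. A finite-dimensional space has infratype $p$ and $R$ is arbitrary, so no constant $C'(p)$ exists.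

(b) The number $I_0\ge RH_0$ was arbitrary, so it suffices to bound $H_0$. Let $C_p$ denote constants depending only on $p$. Since $K\le2R^q$, we have $M\le C_pR^{2q+2}$. For $d=2s+1\in\mathcal{D}$ we have $|\kappa_d|=\binom MsA^{-2s}\le2^M$, $d!\le(2M+1)^{2M+1}$ and $\varepsilon^{-3d/2}\le R^{3q(2M+1)/2}$. Hence $\log B\le C_pM\log(MR)\le C_pR^{2q+2}\log R$. In
\[
H_0=1+R\,r^2BC_q\,\varepsilon^{-1-(p+1)/q}(RK)^p
\]
all factors other than $B$ are at most $C_pR^{C_p}$. So $\log(112RH_0)\le C_p'R^{2q+3}$ for a constant $C_p'$ and all $R\ge2$. Let $t_p=\exp(2^{2q+3}C_p')$, and for $t\ge t_p$ take $R=\lfloor(\log t/C_p')^{1/(2q+3)}\rfloor\ge2$ and $I_0=t/112\ge RH_0$. Then $I_p(X)\le t$, and since $\lfloor x\rfloor\ge x/2$ for $x\ge1$, $T_p(X)\ge cRt\ge c_p\,t(\log t)^{1/(2q+3)}$. \qed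

\section{A single scale: proof of Theorem~\ref{thm:single}}\label{sec:single}

The notation of Sections~\ref{sec:space}--\ref{sec:end} is no longer in force. Let $X\ne\{0\}$, $I=I_p(X)\ge1$, and $\|x_i\|\le1$ for $i\le n$. For $a\in\mathbb{R}^n$ put
\[
\Psi(a)=\frac{\|\sum a_ix_i\|}{I\,n^{1/p}},\qquad\|a\|_{L_u}=\Big(\frac1n\sum|a_i|^u\Big)^{1/u},
\]
so that $\|a\|_{L_1}\le\|a\|_{L_p}\le\|a\|_{L_2}=n^{-1/2}|a|$. We must show $\mathbb{E}\Psi(g)\le C(p)$. Products of vectors are taken coordinatewise, and $C_p$ denotes constants depending only on $p$, possibly different at each occurrence. Infratype applied to the vectors $a_ix_i$, and the triangle inequality, give: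
\begin{equation}\label{eq:H}
\text{for every $a$ there are signs $\eta$ with }\Psi(\eta a)\le\|a\|_{L_p};\qquad\Psi(a)\le n^{1/q}\|a\|_{L_1}\le n^{1/q}\|a\|_{L_2}.
\end{equation}

The hypothesis gives only one good sign pattern for each $a$. The way to use it is to observe that $a-2a\mathbf{1}_S=-\eta a$ for $S=\{\eta=1\}$: at small cost, $a$ can be replaced by a vector with half the support. Iterating, any vector is close to a sparse one. Sparse vectors form a set of small entropy, and subtracting from a Gaussian vector the best point of a small set cannot reduce a Lipschitz seminorm much. Since $\Psi$ itself has a large Lipschitz constant, we interpolate between $\|\cdot\|_{L_2}$ and $\Psi$ and double the Lipschitz constant step by step.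

\begin{lemma}[Halving]\label{lem:halving}
For $\beta\in\mathbb{R}^n$ and an integer $s\ge0$ there is $S\subset\{1,\dots,n\}$ with $|S|\le2^{1-s}n$ and $\Psi(\beta-2^s\beta\mathbf{1}_S)\le C_p2^{s/q}\|\beta\|_{L_p}$.
\end{lemma}

\begin{proof}
If $\beta=0$ take $S=\emptyset$. Otherwise we must halve the cardinality and the $\ell_p$ mass at once, so we use the measure $\pi_i=\frac1n+|\beta_i|^p/\sum_j|\beta_j|^p$ of total mass $2$. Let $S_0=\{1,\dots,n\}$. Given $S_t$, let $\eta$ be the signs given by \eqref{eq:H} for $2^t\beta\mathbf{1}_{S_t}$; replacing $\eta$ by $-\eta$ if necessary, $S_{t+1}=\{i\in S_t:\eta_i=1\}$ has $\pi(S_{t+1})\le\frac12\pi(S_t)$. So $\pi(S_t)\le2^{1-t}$, whence $|S_t|\le2^{1-t}n$ and $\|\beta\mathbf{1}_{S_t}\|_{L_p}^p\le2^{1-t}\|\beta\|_{L_p}^p$. Since $2^t\beta\mathbf{1}_{S_t}-2^{t+1}\beta\mathbf{1}_{S_{t+1}}=-2^t\eta\beta\mathbf{1}_{S_t}$, the value of $\Psi$ at this difference is at most $2^t2^{(1-t)/p}\|\beta\|_{L_p}=2^{1/p}2^{t/q}\|\beta\|_{L_p}$. Sum over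 $t<s$, using $\sum_{t<s}2^{t/q}\le2^{s/q}/(2^{1/q}-1)$, and take $S=S_s$.
\end{proof}

\subsection*{Truncated seminorms}
For $\rho\ge1$ let
\[
\Psi_\rho(a)=\min_\beta\big[\Psi(a-\beta)+\rho\|\beta\|_{L_2}\big],\qquad A_\rho=\mathbb{E}\Psi_\rho(g);
\]
the minimum is attained because the bracket is continuous and tends to infinity with $\beta$. The function $\Psi_\rho$ is a seminorm. Taking $\beta=0$ and $\beta=a$ gives $\Psi_\rho\le\Psi$ and $\Psi_\rho\le\rho\|\cdot\|_{L_2}$; hence $\Psi_\rho$ is $\rho n^{-1/2}$-Lipschitz for $|\cdot|$, and $A_\rho\le\rho$. The definition gives $\Psi_{2\rho}\le2\Psi_\rho$. For $\rho\ge n^{1/q}$ we have $\Psi_\rho=\Psi$, since $\Psi(a)\le\Psi(a-\beta)+n^{1/q}\|\beta\|_{L_2}$ by \eqref{eq:H}. For every finite set $\mathcal{Z}\subset\mathbb{R}^n$,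
\begin{equation}\label{eq:shift}
\mathbb{E}\min_{z\in\mathcal{Z}}\Psi_\rho(g-z)\ge A_\rho-\rho\sqrt{2\log|\mathcal{Z}|/n}.
\end{equation}
Indeed, $\Psi_\rho(g-z)$ and $\Psi_\rho(g+z)=\Psi_\rho(-g-z)$ have the same law and their sum is at least $2\Psi_\rho(g)$, so $\mathbb{E}\Psi_\rho(g-z)\ge A_\rho$. By (T1) the variables $Y_z=\mathbb{E}\Psi_\rho(g-z)-\Psi_\rho(g-z)$ are $\rho n^{-1/2}$-subgaussian, and $\min_z\Psi_\rho(g-z)\ge A_\rho-\max_zY_z$; apply (T3).

\begin{lemma}\label{lem:rec}
Let $\kappa=\frac{q-2}{8q}$. If $\rho=2^m$ with $m\ge1$ an integer and $\rho<n^{1/q}$, then $A_{2\rho}+1\le(A_\rho+1)(1+C_p\rho^{-\kappa})$.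
\end{lemma}

\begin{proof}
The trivial bound $A_{2\rho}\le2A_\rho$ loses a factor $2$ on the part $\beta$ of $g$ that is measured in $L_2$. We remove that part instead: by halving $s$ times it is close to a sparse vector, at relative cost $2^{s/q}/\rho$, and by \eqref{eq:shift} subtracting a sparse vector costs about $\rho2^{-s/2}$. Both are small when $\rho^2\ll2^s\ll\rho^q$, which is possible exactly because $q>2$. Let $s=\lceil\frac{q+2}2m\rceil\ge1$, so that $\rho^{(q+2)/2}\le2^s\le2\rho^{(q+2)/2}$.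

\emph{The net.} Let $r_0=2^s(A_\rho+1)/\rho$ and $k=2^{1-s}n\le n$. For each $S$ with $|S|\le k$ take by (T6) a $\rho^{-2}$-net, in $\|\cdot\|_{L_2}$, of the ball $\{z:\operatorname{supp}z\subset S,\ \|z\|_{L_2}\le r_0\}$, containing $0$ and of cardinality at most $(1+2r_0\rho^2)^{|S|}$. Let $\mathcal{Z}$ be the union of these nets. If $k<1$, then $\mathcal{Z}=\{0\}$ and $\log|\mathcal{Z}|=0$. If $k\ge1$, the number of sets $S$ is at most $(n/k)^k\sum_j\binom nj(k/n)^j\le(en/k)^k=(e2^{s-1})^k$, so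
\begin{equation}\label{eq:ent}
\log|\mathcal{Z}|\le2^{1-s}n\big[s+1+\log\big(1+2^{s+1}\rho(A_\rho+1)\big)\big]\le C_p2^{-s}n(1+\log\rho),
\end{equation}
where we used $A_\rho\le\rho$ and $2^s\le2\rho^{(q+2)/2}$.

\emph{On the event $\Psi_\rho(g)\le A_\rho+1$.} Let $\beta$ attain the minimum in $\Psi_\rho(g)$; then $\Psi(g-\beta)\le\Psi_\rho(g)$ and $\|\beta\|_{L_p}\le\|\beta\|_{L_2}\le\Psi_\rho(g)/\rho$. Let $S$ be given by Lemma~\ref{lem:halving} and $z=2^s\beta\mathbf{1}_S$. Then $\|z\|_{L_2}\le r_0$, so there is $z'\in\mathcal{Z}$ with $\|z-z'\|_{L_2}\le\rho^{-2}$, and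
\[
\Psi_{2\rho}(g-z')\le\Psi(g-\beta)+\Psi(\beta-z)+2\rho\|z-z'\|_{L_2}\le\Psi_\rho(g)\Big(1+C_p\frac{2^{s/q}}\rho\Big)+\frac2\rho .
\]

\emph{Off this event.} We use $0\in\mathcal{Z}$ and $\Psi_{2\rho}(g)\le2\Psi_\rho(g)$. By (T1), $\mathbb{P}(\Psi_\rho(g)>A_\rho+u)\le e^{-u^2n/(2\rho^2)}$. Integrating the tail, and using $e^{-x}\le1/x$ and $\rho^2/n<\rho^{-(q-2)}$,
\begin{align*}
\mathbb{E}\big[\Psi_\rho(g)\mathbf{1}_{\Psi_\rho(g)>A_\rho+1}\big]&\le(A_\rho+1)e^{-n/(2\rho^2)}+\int_1^\infty ue^{-u^2n/(2\rho^2)}\,du\\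
&\le\Big(\frac{2\rho^2}n+\frac{\rho^2}n\Big)(A_\rho+1)\le3(A_\rho+1)\rho^{-(q-2)} .
\end{align*}

Combining the two bounds for $\mathbb{E}\min_{\mathcal{Z}}\Psi_{2\rho}(g-z)$ with \eqref{eq:shift} for $2\rho$ and \eqref{eq:ent},
\[
A_{2\rho}\le A_\rho\Big(1+C_p\frac{2^{s/q}}\rho\Big)+\frac2\rho+6(A_\rho+1)\rho^{-(q-2)}+C_p\,\rho2^{-s/2}(1+\log\rho)^{1/2}.
\]
Here $2^{s/q}/\rho\le2^{1/q}\rho^{-(q-2)/(2q)}$ and $\rho2^{-s/2}\le\rho^{-(q-2)/4}$. The exponent $\kappa$ is strictly smaller than each of $\frac{q-2}{2q}$, $1$, $q-2$ and $\frac{q-2}4$, so each error term is at most $C_p\rho^{-\kappa}(A_\rho+1)$.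
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:single}]
Let $m_0\ge1$ be the least integer with $2^{m_0}\ge n^{1/q}$. Then $\mathbb{E}\Psi(g)=A_{2^{m_0}}$. Starting from $A_2\le2$ and applying Lemma~\ref{lem:rec} for $m=1,\dots,m_0-1$, we get $\mathbb{E}\Psi(g)\le3\prod_{m\ge1}(1+C_p2^{-\kappa m})$, a finite number depending only on $p$. This is the first inequality; call its constant $C_0(p)$.

For the second, let $\sum\|x_i\|^p=1$. The vectors with $\|x_i\|\le1/n$ contribute at most $\sum\mathbb{E}|g_i|/n\le1\le I$. The others lie in the classes $E_k=\{i:2^{-k-1}<\|x_i\|\le2^{-k}\}$ with $0\le k<\log_2n$, at most $1+\log_2n$ in number. By the first inequality and homogeneity,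
\[
\mathbb{E}\Big\|\sum_{i\in E_k}g_ix_i\Big\|\le C_0(p)\,I\,2^{-k}|E_k|^{1/p}\le2C_0(p)\,I\Big(\sum_{i\in E_k}\|x_i\|^p\Big)^{1/p}.
\]
By H\"older's inequality the sum over $k$ is at most $2C_0(p)I(1+\log_2n)^{1/q}$. Altogether $\mathbb{E}\|\sum g_ix_i\|\le C(p)I(1+\log n)^{1/q}$, and homogeneity concludes.
\end{proof}

\begin{thebibliography}{1}

\bibitem{MV}
S.~Mendelson and R.~Vershynin, \emph{Entropy, dimension and the Elton-Pajor Theorem}, arXiv:math/0201048 (2002).

\end{thebibliography}
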